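# Lie ideals of C*-algebras whose commutators come from no ideal

## 1. A first guess: $[L,A]$ is always $[I,A]$ for some ideal $I$

Let $A$ be a $\mathrm C^*$-algebra and write $[x,y]=xy-yx$. For subsets $X,Y\subseteq A$, let $[X,Y]$ be the linear span of all $[x,y]$ with $x\in X$, $y\in Y$. We take the span only, never its closure.

**Definition (Lie ideal, ideal).** A Lie ideal of $A$ is a linear subspace $L\subseteq A$ with $[L,A]\subseteq L$. A two-sided ideal of $A$ is a linear subspace $I\subseteq A$ with $AI\subseteq I$ and $IA\subseteq I$. Neither is assumed to be norm-closed.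

Every two-sided ideal is a Lie ideal. The converse fails: in $M_2(\mathbb C)$ the scalars $\mathbb C1$ and the trace-zero matrices $\mathfrak{sl}_2$ are Lie ideals and not ideals. But if we look at commutators with $A$ instead of at $L$ itself, the difference disappears here: $[\mathbb C1,A]=0=[0,A]$ and $[\mathfrak{sl}_2,A]=\mathfrak{sl}_2=[A,A]$. Leonel Robert's paper "On the Lie ideals of C*-algebras", arXiv:1505.04503 (2015), is the source of the following question.

*Is there a $\mathrm C^*$-algebra $A$ and a Lie ideal $L$ of $A$ such that $[L,A]\ne[I,A]$ for all two-sided, possibly non-closed, ideals $I$ of $A$?*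

The answer one would first guess is no, and there is even a natural candidate for $I$: put $M=[L,A]$ and take $I=AMA$, the ideal generated by $M$ (for unital $A$). Let us test this guess.

*Commutative $A$.* Then $[L,A]=0=[0,A]$, and $M=0$ gives $I=0$.

*$A=M_2(\mathbb C)$.* If $L\subseteq\mathbb C1$, then $M=0$ and $I=0$ works. Otherwise pick a non-scalar $l=(l_{ij})\in L$. A direct computation gives
$$[l,e_{12}]=(l_{11}-l_{22})e_{12}+l_{21}(e_{22}-e_{11}),\qquad [[l,e_{12}],e_{12}]=-2\,l_{21}e_{12}.$$
Note that $M\subseteq L$, so $[M,A]\subseteq [L,A]=M$. If $l_{21}\neq0$, then $e_{12}\in M$; bracketing with $e_{21}$ gives $e_{11}-e_{22}\in M$, bracketing again with $e_{21}$ gives $e_{21}\in M$, so $M\supseteq\mathfrak{sl}_2$. The case $l_{12}\ne0$ is the same with indices interchanged. If $l$ is diagonal, then $l_{11}\neq l_{22}$, so $e_{12}\in M$ from the first formula, and we continue as before. Since commutators have trace $0$, $M=\mathfrak{sl}_2$. Then $AMA=A$ and $[A,A]=\mathfrak{sl}_2=M$. The guess holds again.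

To find trouble we need an algebra that is partly like $M_2$ and partly commutative, with something happening where the two parts meet.

## 2. The algebras $A_X$: $2\times2$ matrices that become diagonal at $\tau=0$

Let $X\ne\emptyset$ be a compact Hausdorff space, $C=C(X)$, and $W=[0,1]\times X^2$ with points $(\tau,s,t)$. We also write $\tau$ for the scalar function $(\tau,s,t)\mapsto\tau$.

**Definition ($A_X$).**
$$A_X=\{a\in C(W,M_2(\mathbb C)) : \exists f\in C(X)\ \ \forall s,t:\ a(0,s,t)=\mathrm{diag}(f(s),f(t))\}.$$

This is a $*$-subalgebra containing $1$. It is closed: if $a_n\to a$ uniformly, with boundary functions $f_n$, then $\|f_n-f_m\|\le\|a_n-a_m\|$, so $f_n$ converges uniformly to some $f$, which is the boundary function of $a$. So $A_X$ is a unital $\mathrm C^*$-algebra, and it is separable if $X$ is metrizable. Recall that a $\mathrm C^*$-algebra is $n$-subhomogeneous if all its irreducible representations have dimension at most $n$, and that $\mathrm C^*$-subalgebras of $M_n(C(W))$ have this property. So $A_X$ is $2$-subhomogeneous. Evaluation at a point with $\tau>0$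 is a two-dimensional irreducible representation, and $a\mapsto f(x)$, with $f$ as in the definition, is a one-dimensional one.

Three pieces of structure will be used constantly.

*The ideal $J$.* Let $J=\{a\in A_X:a(0,\cdot,\cdot)=0\}$. It consists of all functions in $C(W,M_2)$ that vanish at $\tau=0$, so it is an ideal even of $C(W,M_2)$. For $f\in C$ put $\hat f(\tau,s,t)=\mathrm{diag}(f(s),f(t))$. If $a\in A_X$ has boundary function $f$, then $a-\hat f\in J$. Hence
$$A_X=\{\hat f:f\in C\}+J,\qquad [A_X,A_X]\subseteq J, \tag{1}$$
the second because diagonal matrices commute.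

*The non-closed ideal $\tau J$.* It is a two-sided ideal of $A_X$, because $J$ is. It consists of exactly those $k\in C(W,M_2)$ with $\|k(\tau,s,t)\|=o(\tau)$ uniformly in $(s,t)$ as $\tau\to0$. Indeed, $j\in J$ tends to $0$ uniformly as $\tau\to0$ by compactness; conversely, if $\|k\|=o(\tau)$ uniformly, then $k/\tau$, extended by $0$ at $\tau=0$, is continuous. For example, $\sqrt\tau\,e_{12}$ and $\tau e_{12}$ lie in $J$ but not in $\tau J$. The ideal $\tau J$ is not closed: for $j\in J$ we have $\tau(\tau+\varepsilon)^{-1}j\in\tau J$, and this tends to $j$ uniformly as $\varepsilon\to0$.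

*Functions of two variables.* For $u,v\in C$ write $(u\otimes v)(s,t)=u(s)v(t)$, and let $R\subseteq C(X^2)$ be the span of these functions. Then $R$ is the algebraic tensor product $C\otimes C$: if the $u_i$ are linearly independent and $\sum_iu_i(s)v_i(t)=0$ for all $s,t$, then fixing $t$ gives $v_i(t)=0$ for all $i$. So a linear map on $R$ may be defined by any formula bilinear in $(u,v)$. Put
$$\delta f=f\otimes1-1\otimes f,\qquad D=\{\delta f:f\in C\},\qquad \mu:R\to C,\ \mu(u\otimes v)=uv,\qquad K=\ker\mu .$$
Here $\mu$ is restriction to the diagonal, $K$ is an ideal of $R$, and $D\subseteq K$. Products of subspaces, such as $K^2$ and $DK$, denote linear spans of products.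

These meet in one formula. For $F\in C(X^2)$ the element $\tau Fe_{12}$ is in $J$, and since $e_{12}\hat f=f(t)e_{12}$ and $\hat fe_{12}=f(s)e_{12}$,
$$[\tau Fe_{12},\hat f]=-\tau F\,\delta f\,e_{12},\qquad [\tau Fe_{12},J]\subseteq\tau J, \tag{2}$$
the second because $Fe_{12}J$ and $JFe_{12}$ lie in $J$. So modulo $\tau J$, the bracket with $A_X$ acts on the coefficient $F$ of $\tau e_{12}$ as multiplication by $D$. A question about Lie ideals has become a question about the subspace $D$ of $R$.

On these algebras the guess is right when $X$ is finite and wrong when $X$ is infinite. Here are the three statements we shall prove.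

**Theorem 1.** Let $X$ be an infinite compact Hausdorff space (e.g. $X=[0,1]$) and $A=A_X$. Put $E=\mathbb C1+D+K^2\subseteq C(X^2)$ and
$$L=\{\tau Fe_{12}:F\in E\}+\tau J .$$
Then $L$ is a Lie ideal of $A$, and $[L,A]\neq[I,A]$ for every two-sided ideal $I$ of $A$. The same holds for the Lie ideal generated by the single element $\tau e_{12}$, and for the self-adjoint Lie ideal $\tau Ee_{12}+\tau Ee_{21}+\tau J$.

So the answer to the question is yes, and $A$ can be taken unital, separable and $2$-subhomogeneous, with $L$ the Lie ideal generated by one element. The value $2$ is optimal, since $1$-subhomogeneous means commutative.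

**Theorem 2.** For a nonempty compact Hausdorff space $X$ the following are equivalent: (i) for every Lie ideal $L$ of $A_X$ there is a two-sided ideal $I$ with $[L,A_X]=[I,A_X]$; (ii) $X$ is finite. If $X$ is finite, one may take $I=A_X[L,A_X]A_X$.

**Theorem 3.** Let $X$ be infinite compact Hausdorff, $n\ge2$, $B=A_X$ and $A=M_n(B)$. Then $A$ is a unital, $2n$-subhomogeneous $\mathrm C^*$-algebra all of whose irreducible representations have dimension at least $n$, and it has a Lie ideal $L$ with $[L,A]\ne[I,A]$ for all two-sided ideals $I$.

## 3. Finite $X$: idempotents and the identity $[[[l,p],p],p]=[l,p]$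

Here we prove that (ii) implies (i) in Theorem 2, with the natural candidate $I=AMA$. The implication (i)$\Rightarrow$(ii) is Theorem 1. While reading, watch for the places where finiteness is used.

Let $X$ be finite, $A=A_X$, $L$ a Lie ideal and $M=[L,A]$. Then $M\subseteq L$, so $[M,A]\subseteq M$. Put
$$\mathcal C=\{c\in C(W):c|_{\tau=0}=0\},\qquad J=M_2(\mathcal C).$$
Every $c\in\mathcal C$ is a product of two elements of $\mathcal C$, namely $|c|^{1/2}$ and $c|c|^{-1/2}$ (set to $0$ where $c=0$; it is continuous because its absolute value is $|c|^{1/2}$). For $s\in X$ let $p_s=\widehat{\chi_{\{s\}}}$. These are orthogonal projections with $\sum_sp_s=1$. Since the functions $\chi_{\{s\}}$ span $C(X)$, (1) gives $A=\mathrm{span}\{p_s\}+J$.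

Let $N\subseteq C(W)$ be the span of all functions $l_{12}$, $l_{21}$, $l_{11}-l_{22}$ with $l\in L$, and let $\mathcal CN$ be the span of products. Because $\mathcal C\,C(W)=\mathcal C$, the space $\mathcal CN$ is a $C(W)$-submodule of $C(W)$. Put $\mathfrak s=\{w\in M_2(\mathcal CN):\mathrm{tr}\,w=0\}$.

**Step 1: $\mathfrak s\subseteq M$.** The purpose is to repeat the $M_2(\mathbb C)$ computation with function coefficients. For $l\in L$ and $c,c'\in\mathcal C$,
$$[l,ce_{12}]=c(l_{11}-l_{22})e_{12}+c\,l_{21}(e_{22}-e_{11}),\qquad [[l,ce_{12}],c'e_{12}]=-2cc'l_{21}e_{12}. \tag{3}$$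
Both are in $M$, and every element of $\mathcal C$ is of the form $cc'$, so $\mathcal Cl_{21}e_{12}\subseteq M$.

Now let $q\in C(W)$ with $\mathcal Cqe_{12}\subseteq M$. From $[cqe_{12},c'e_{21}]=cc'q(e_{11}-e_{22})$ we get $\mathcal Cq(e_{11}-e_{22})\subseteq M$. From $[cq(e_{11}-e_{22}),c'e_{21}]=-2cc'qe_{21}$ we get $\mathcal Cqe_{21}\subseteq M$. So all three of $\mathcal Cqe_{12}$, $\mathcal Cqe_{21}$, $\mathcal Cq(e_{11}-e_{22})$ lie in $M$. The same conclusion follows, with the indices interchanged, from $\mathcal Cqe_{21}\subseteq M$.

This applies to $q=l_{21}$. Interchanging the indices in (3) gives $\mathcal Cl_{12}e_{21}\subseteq M$, so it applies to $q=l_{12}$. Finally $c(l_{11}-l_{22})e_{12}=[l,ce_{12}]-c\,l_{21}(e_{22}-e_{11})\in M$, so it applies to $q=l_{11}-l_{22}$. Since $\mathfrak s$ is spanned by $\mathcal CNe_{12}$, $\mathcal CNe_{21}$ and $\mathcal CN(e_{11}-e_{22})$, we have $\mathfrak s\subseteq M$.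

**Step 2: $JM$ and $MJ$ are contained in $M_2(\mathcal CN)$.** This controls products in which one factor vanishes at the boundary. Let $m=[l,b]$ with $l\in L$, $b\in A$. Inside $C(W,M_2)$ the element $l_{22}1$ is central, so $m=[l-l_{22}1,b]$. The entries of $l-l_{22}1$ are $l_{11}-l_{22},\,l_{12},\,l_{21},\,0$, all in $N$. So the entries of $m$ lie in $N\,C(W)$. Multiplying by elements of $J=M_2(\mathcal C)$ gives entries in $\mathcal C\,C(W)N=\mathcal CN$.

**Step 3: $[I,A]\subseteq M$ for $I=AMA$.** This says that the candidate ideal is not too large. From $ma=am+[m,a]$ and $[m,a]\in M$ we get $MA\subseteq AM+M=AM$, hence $I=AM$. So $[I,A]$ is spanned by the elements $[am,d]$ with $m\in M$ and $a,d\in\{p_s\}_s\cup J$.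

Suppose $a\in J$ or $d\in J$. If $a\in J$, then $am\in M_2(\mathcal CN)$ by Step 2, hence also $amd$ and $dam$, since $\mathcal CN$ is a $C(W)$-module. If $d\in J$, then $md\in M_2(\mathcal CN)$ and $(da)m\in JM\subseteq M_2(\mathcal CN)$, so again both $amd$ and $dam$ are in $M_2(\mathcal CN)$. The commutator $[am,d]$ has trace $0$, so it is in $\mathfrak s\subseteq M$ by Step 1.

Suppose $a=p_s$ and $d=p_t$. For $s\ne t$ we have $[p_sm,p_t]=p_smp_t$, while
$$[p_sm,p_s]=p_smp_s-p_sm=-\sum_{t\ne s}p_smp_t .$$
So it suffices to show $p_smp_t\in M$ for $s\ne t$. Put $v=p_smp_t+p_tmp_s$. Expanding, $[[m,p_s],p_t]=-v$, so $v\in M$. Next, $[v,p_s]=p_tmp_s-p_smp_t\in M$. Subtracting this from $v$ and halving gives $p_smp_t\in M$.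

**Step 4: $M\subseteq[I,A]$.** This says that the candidate ideal is not too small. Since $M\subseteq I$, we have $[M,A]\subseteq[I,A]$, so it is enough to show $[l,A]\subseteq[M,A]$ for $l\in L$. Let $p=p_s$. Then $[[l,p],p]=lp+pl-2plp$, and bracketing this once more with $p$,
$$[[[l,p],p],p]=(lp+plp-2plp)-(plp+pl-2plp)=lp-pl=[l,p]. \tag{4}$$
As $[[l,p],p]\in M$, this shows $[l,p]\in[M,A]$.

For $j\in J$ write $j=\tfrac12\mathrm{tr}(j)1+j_0$ with $\mathrm{tr}\,j_0=0$. The first summand commutes with $l$. The second is a sum of commutators of elements of $J$, because every element of $\mathcal C$ is a product $c_1c_2$ and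
$$c_1c_2e_{12}=[c_1e_{11},c_2e_{12}],\quad c_1c_2e_{21}=[c_1e_{22},c_2e_{21}],\quad c_1c_2(e_{11}-e_{22})=[c_1e_{12},c_2e_{21}].$$
By the Jacobi identity $[l,[a,b]]=[[l,a],b]-[[l,b],a]\in[M,A]$, so $[l,j]\in[M,A]$. Since $A=\mathrm{span}\{p_s\}+J$, we get $[l,A]\subseteq[M,A]\subseteq[I,A]$. With Step 3, $M=[I,A]$. $\square$

Steps 1 and 2 and the treatment of $J$ in Step 4 work for any $X$. Finiteness entered through the projections $p_s$, in Step 3 and in (4). In terms of $R$, identity (4) says the following: for an idempotent $p\in C$, $\delta p$ is a difference of two commuting idempotents, so $(\delta p)^3=\delta p$. If idempotents span $C$, then $D\subseteq K^3\subseteq K^2$. For infinite $X$ there is nothing like this.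

## 4. Infinite $X$: one candidate too small, another too large

Let $X$ be infinite, $A=A_X$, and try the smallest natural Lie ideal, the one containing $\tau e_{12}$. By (2) its commutators contain $\tau\,\delta g\,e_{12}$ for all $g\in C$. By (2) again, the space $L=\tau Ee_{12}+\tau J$ of Theorem 1 satisfies, because $D\subseteq K$ and $K$ is an ideal,
$$DE\subseteq D+D^2+DK^2\subseteq D+K^2\subseteq E,\qquad [L,A]\subseteq\tau(D+K^2)e_{12}+\tau J\subseteq L. \tag{5}$$
So $L$ is a Lie ideal. Put $M=[L,A]$ and look for an ideal $I$ with $[I,A]=M$.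

*The candidate $I=AMA$.* Consider
$$Y=\tau Ke_{12}+\tau J. \tag{6}$$
This is a two-sided ideal of $A$, because $K$ is an ideal of $R$: for $k\in K$ we have $\hat f\,\tau ke_{12}=\tau(f\otimes1)k\,e_{12}$ and $\tau ke_{12}\,\hat f=\tau(1\otimes f)k\,e_{12}$, while $J\tau ke_{12}$ and $\tau ke_{12}J$ lie in $\tau J$. Since $M\subseteq Y$ by (5), $AMA\subseteq Y$. By (2),
$$[Y,A]\subseteq\tau(DK)e_{12}+\tau J\subseteq\tau K^2e_{12}+\tau J. \tag{7}$$
But $M$ contains $\tau\,\delta g\,e_{12}$. If this is in the right side of (7), then dividing the $(1,2)$ entry by $\tau$ and letting $\tau\to0$ gives $\delta g\in K^2$. So if there is a $g$ with $\delta g\notin K^2$, this candidate is *too small*: Step 4 of Section 3 is what breaks.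

*The ideal generated by $\tau e_{12}$.* It contains $\hat u\,\tau e_{12}\,\hat v=\tau(u\otimes v)e_{12}$ for all $u,v\in C$, so its commutators with $A$ contain $\tau(h\otimes1)\delta g\,e_{12}$ for all $h,g\in C$. If this is in $M$, then (5) gives, after dividing by $\tau$ and letting $\tau\to0$, $(h\otimes1)\delta g\in D+K^2$. So if there are $h,g$ for which this fails, this candidate is *too large*.

The second failure points to the idea. For an ideal of the form $I=\tau Ve_{12}+\tau J$, with $V$ an ideal of $R$, the coefficients of $[I,A]$ are $DV$, which is again an ideal of $R$. The coefficients of $[L,A]$ lie in $D+K^2$ and include $D$. If $D+K^2$ does not contain $(h\otimes1)D$, the two cannot match. To turn this into a proof we need two things: functions $h,g$ with $(h\otimes1)\delta g\notin D+K^2$, and an argument that works for an *arbitrary* ideal $I$, which need not look like $\tau Ve_{12}+\tau J$ at all. Sections 5 and 6 supply these.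

## 5. $K/K^2$, exact differentials, and a form $h\,dg$ that is not exact

**What the condition says.** We compute, for all $f,g\in C$,
$$\delta(fg)=(f\otimes1)\,\delta g+(1\otimes g)\,\delta f,\qquad (1\otimes g)\delta f-(g\otimes1)\delta f=-\delta g\,\delta f\in K^2 .$$
So if $C$ acts on $K/K^2$ through $f\mapsto f\otimes1$, the class of $\delta f$ satisfies the Leibniz rule. Write $df$ for it. Then $(h\otimes1)\delta g\in D+K^2$ says that the "differential form" $h\,dg$ is exact, that is, equal to $d\varphi$ for some $\varphi\in C$. For instance $g\,dg=d(g^2/2)$, and indeed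
$$(g\otimes1)\delta g-\tfrac12\delta(g^2)=\tfrac12(\delta g)^2\in K^2 .$$
More generally, if $h=p(u)$ and $g=q(u)$ with polynomials $p,q$ and one function $u\in C$, then $h\,dg=p(u)q'(u)\,du=dP(u)$, where $P'=pq'$. So such pairs are of no use.

In the plane, $x\,dy$ is not exact, because $\partial_1(x)=1$ differs from $\partial_2(0)=0$. On $X=[0,1]$ there is only one coordinate, and calculus would write $h\,dg=d\int hg'$. But $K^2$ consists of finite sums of products, so only algebraic relations count. The functions $x$ and $e^x$ are algebraically independent, and algebraically they can play the roles of two coordinates.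

**Where differentiation seems unavailable.** To show that something is outside $K^2$ we want a functional that kills $K^2$, and a derivation $\partial$ provides one: $u\otimes v\mapsto u\,\partial v$. Order of vanishing on the diagonal is no substitute: for $w(x)=\sqrt{|x-a|}$ on $[0,1]$, $(\delta w)^2\in K^2$ takes the value $|s-a|$ at $(s,a)$, which is of first order. And on $C=C(X)$ with values in $\mathbb C$ there are no useful derivations. Suppose $\partial:C\to\mathbb C$ is linear with $\partial(fg)=f(x)\partial g+g(x)\partial f$ for a point $x$. Then $\partial1=0$, and any $f$ with $f(x)=0$ is a product $f_1f_2$ with $f_i(x)=0$ (take $|f|^{1/2}$ and $f|f|^{-1/2}$), so $\partial f=0$. Hence $\partial=0$. Composing with evaluations, every derivation $C(X)\to C(X)$ is zero as well.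

The way out is to evaluate not at points but modulo a prime ideal that is not maximal. The quotient is then an integral domain, and its fraction field, an extension of $\mathbb C$ that is not algebraic, has many derivations. We use three textbook facts.

- Krull: if $S$ is a multiplicatively closed subset of a commutative unital ring with $1\in S$, $0\notin S$, there is a prime ideal disjoint from $S$.
- Every set of elements of a field $\mathbb F\supseteq\mathbb C$ that is algebraically independent over $\mathbb C$ extends to a transcendence basis $\mathcal B$, and $\mathbb F$ is algebraic over $\mathbb C(\mathcal B)$.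
- In characteristic $0$, a derivation of a field $k$ extends uniquely to a derivation of any algebraic extension of $k$. (On an element $\alpha$ with minimal polynomial $m$ the value is forced, since $m'(\alpha)\ne0$.)

**Lemma 1.** Let $X$ be infinite. There are $h,g\in C(X)$ such that $(h\otimes1)\,\delta g\notin D+K^2$ and $\delta g\notin K^2$.

**Step 1: two algebraically independent functions.** Since $X$ is infinite and Hausdorff, there are pairwise disjoint nonempty open sets $U_1,U_2,\dots$ Choose $x_k\in U_k$ and continuous $u_k:X\to[0,1]$ with $u_k(x_k)=1$, vanishing off $U_k$. Then $h=\sum_k2^{-k}u_k$ converges uniformly, so it is continuous and real, and $h(x_k)=2^{-k}$ shows that it has infinite range. (For $X=[0,1]$ take $h(x)=x$.) Let $g=e^h$.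

Suppose $p(h,g)=0$ for a complex polynomial $p$. The entire function $p(z,e^z)$ vanishes on $h(X)$, an infinite bounded set, so it is identically $0$. If $p\ne0$, write $p(z,w)=\sum_{k\le m}q_k(z)w^k$ with $q_m\ne0$. Dividing $p(x,e^x)=0$ by $e^{mx}$ and letting $x\to+\infty$ along the reals gives $q_m(x)\to0$, which is impossible for a nonzero polynomial. So $p=0$: the functions $h,g$ are algebraically independent over $\mathbb C$.

**Step 2: a field with two commuting derivations.** We want $h$ and $g$ to become coordinates. The set $\{p(h,g):p\ne0\}$ is multiplicatively closed, contains $1$, and does not contain $0$ by Step 1. By Krull's theorem there is a prime ideal $P$ of $C$ disjoint from it. Let $\mathbb F$ be the fraction field of $C/P$, $\pi:C\to\mathbb F$ the canonical map, $x=\pi(h)$ and $y=\pi(g)$. For $p\neq0$ we have $p(x,y)=\pi(p(h,g))\ne0$, so $x,y$ are algebraically independent over $\mathbb C$. Extend $\{x,y\}$ to a transcendence basis $\mathcal B$ of $\mathbb F/\mathbb C$. The partial derivatives $\partial_1=\partial/\partial x$ and $\partial_2=\partial/\partial y$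 on $\mathbb C(\mathcal B)$ extend uniquely to derivations of $\mathbb F$, again called $\partial_1,\partial_2$. The commutator $\partial_1\partial_2-\partial_2\partial_1$ is a derivation of $\mathbb F$ that vanishes on $\mathbb C(\mathcal B)$. By uniqueness of extensions it is $0$.

**Step 3: functionals that kill $K^2$.** For $i=1,2$ define the linear map
$$\Delta_i:R\to\mathbb F,\qquad \Delta_i(u\otimes v)=\pi(u)\,\partial_i\pi(v).$$
It is well defined, since the right side is $\mathbb C$-bilinear in $(u,v)$ and $R=C\otimes C$. For $z=u\otimes v$ and $z'=u'\otimes v'$,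
$$\Delta_i(zz')=\pi(uu')\bigl(\pi(v)\,\partial_i\pi(v')+\pi(v')\,\partial_i\pi(v)\bigr)=\pi(\mu(z))\,\Delta_i(z')+\pi(\mu(z'))\,\Delta_i(z),$$
and by bilinearity this holds for all $z,z'\in R$. If $z,z'\in K$, both terms vanish. So $\Delta_i(K^2)=0$. Moreover, since $\partial_i1=0$,
$$\Delta_i(\delta\varphi)=-\partial_i\pi(\varphi),\qquad \Delta_i((h\otimes1)\delta g)=\Delta_i(hg\otimes1-h\otimes g)=-x\,\partial_iy .$$

**Step 4: the test for exactness.** If $\delta g\in K^2$, then $0=\Delta_2(\delta g)=-\partial_2y=-1$, a contradiction. Suppose $(h\otimes1)\delta g=\delta\varphi+\kappa$ with $\varphi\in C$ and $\kappa\in K^2$, and put $\bar\varphi=\pi(\varphi)$. Applying $\Delta_1$ and $\Delta_2$ gives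
$$\partial_1\bar\varphi=x\,\partial_1y=0,\qquad \partial_2\bar\varphi=x\,\partial_2y=x .$$
Hence $1=\partial_1x=\partial_1\partial_2\bar\varphi=\partial_2\partial_1\bar\varphi=0$, a contradiction. $\square$

**Remark.** Algebraic independence of $h$ and $g$ is a convenient sufficient condition, since two commuting derivations then finish the proof in one line. It is not necessary. Take $X=[1,2]$, $g(u)=u$ and $h(u)=1/u$, so that $hg=1$. As in Step 2, applied to $\{p(g):p\ne0\}$, there is $\pi:C\to\mathbb F$ with $x=\pi(g)$ transcendental over $\mathbb C$ and $\pi(h)=1/x$. If $(h\otimes1)\delta g=\delta\varphi+\kappa$ with $\kappa\in K^2$, then the computation of Step 3 gives $\partial\bar\varphi=x^{-1}\partial x$ for every $\mathbb C$-linear derivation $\partial$ of $\mathbb F$. If $\bar\varphi$ were transcendental over $\mathbb C(x)$, we could extend $\{x,\bar\varphi\}$ to a transcendence basis and choose $\partial$ with $\partial x=0$, $\partial\bar\varphi=1$, which is impossible. So $\bar\varphi$ is algebraic over $\mathbb C(x)$, say of degree $n$. The extension of $d/dx$ to a Galois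 closure commutes with the Galois group by uniqueness, so the trace $r\in\mathbb C(x)$ of $\bar\varphi$ satisfies $dr/dx=n/x$. But the Laurent expansion at $0$ of the derivative of a rational function has no $x^{-1}$ term. So $(h\otimes1)\delta g\notin D+K^2$ here too.

## 6. Arbitrary ideals: entries of order $\tau$ and a hidden left module

We now prove Theorem 1. Let $X$ be infinite and $A=A_X$.

**Step 1: the three Lie ideals and what their commutators look like.** The purpose is to extract the two properties that will be used, so that all three cases are treated at once. That $L=\tau Ee_{12}+\tau J$ is a Lie ideal is (5). For the third space, note $[\tau Fe_{21},\hat f]=\tau F\,\delta f\,e_{21}$ and $[\tau Fe_{21},J]\subseteq\tau J$. With $DE\subseteq D+K^2\subseteq E$ it follows as before that $\tau Ee_{12}+\tau Ee_{21}+\tau J$ is a Lie ideal. It is self-adjoint because $D$, $K$, and hence $E$ are closed under complex conjugation. The Lie ideal generated by $\tau e_{12}$ is contained in $\tau Ee_{12}+\tau J$, because $1\in E$. From now on let $L$ be any one of the three. Then: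

(a) every element of $[L,A]$ has the form $\tau(F_{ij})+\tau j$ with $F_{ij}\in C(X^2)$, $j\in J$ and $F_{12}\in D+K^2$;

(b) $\tau\,\delta g\,e_{12}\in[L,A]$ for all $g\in C$.

For the first and third spaces, (a) follows from $DE\subseteq D+K^2$ and the bracket formulas. For the second it is inherited from the first. Property (b) holds since $\tau e_{12}\in L$ and $[\tau e_{12},\hat g]=-\tau\,\delta g\,e_{12}$.

Now suppose, for a contradiction, that $I$ is a two-sided ideal of $A$ with $[I,A]=[L,A]$. For a scalar function $w$ on $W$ say $w=O(\tau)$ if $|w|\le\mathrm{const}\cdot\tau$ on $W$. By (a), all entries of elements of $[I,A]$ are $O(\tau)$.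

**Step 2: all entries of elements of $I$ are $O(\tau)$, and $JI\subseteq\tau J$.** We know the size of commutators only. The purpose of this step is to get the size of the elements of $I$ themselves, by recovering single matrix entries through commutators.

Let $y=(y_{ri})\in I$. Fix $r,i\in\{1,2\}$ and let $j\ne r$ be the other index. Let $k,c\in C_0((0,1])$, regarded as functions of $\tau$. Then $ce_{ij}$ and $ke_{jj}$ are in $J$, and
$$z=y\cdot ce_{ij}=c\,(y_{1i}e_{1j}+y_{2i}e_{2j})=c\,(y_{ri}e_{rj}+y_{ji}e_{jj})\in I .$$
Therefore
$$[z,ke_{jj}]=kc\,(y_{ri}e_{rj}+y_{ji}e_{jj})-kc\,y_{ji}e_{jj}=kc\,y_{ri}e_{rj}\in[I,A].$$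
So $kc\,y_{ri}=O(\tau)$. Taking $k=c=b^{1/2}$, we find that $b\,y_{ri}=O(\tau)$ for every $b\ge0$ in $C_0((0,1])$.

We want to remove $b$. Suppose $y_{ri}$ is not $O(\tau)$. If $|y_{ri}|/\tau$ were bounded on $(0,1]\times X^2$, then by continuity $y_{ri}$ would vanish at $\tau=0$ and be $O(\tau)$; so $|y_{ri}|/\tau$ is unbounded there. Since $y_{ri}$ is bounded, $|y_{ri}|/\tau$ is bounded on each set $\tau\ge\varepsilon$. Hence we can choose inductively a sequence $\tau_m\downarrow0$, strictly decreasing, and points $s_m,t_m\in X$ with $|y_{ri}(\tau_m,s_m,t_m)|\ge m^2\tau_m$. Interpolating linearly, choose $b\ge0$ in $C_0((0,1])$ with $b(\tau_m)=1/m$ for all $m$. Then $|b\,y_{ri}|/\tau\ge m$ at the $m$-th point, so $b\,y_{ri}$ is not $O(\tau)$, a contradiction. So $y_{ri}=O(\tau)$.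

If $j\in J$ now denotes an element of $J$, then $\|j(\tau,\cdot,\cdot)\|\to0$ uniformly as $\tau\to0$, while $\|y\|\le\mathrm{const}\cdot\tau$ pointwise. So $\|jy\|=o(\tau)$ uniformly, that is, $jy\in\tau J$ by the description of $\tau J$ in Section 2.

**Step 3: $T:=[I,A]+\tau J$ satisfies $AT\subseteq T$.** This is the module property that was visible for special ideals in Section 4, now for arbitrary $I$. For $y\in I$ and $a,b\in A$,
$$b[y,a]=[by,a]-[b,a]\,y, \tag{8}$$
as one sees by expanding: $(bya-aby)-(bay-aby)=bya-bay$. Here $[by,a]\in[I,A]$ because $I$ is an ideal. And $[b,a]\in J$ by (1), so $[b,a]y\in JI\subseteq\tau J$ by Step 2. Also $A\,\tau J\subseteq\tau J$. So $AT\subseteq T$.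

**Step 4: the contradiction.** Let $h,g$ be as in Lemma 1. By (b), $\tau\,\delta g\,e_{12}\in[L,A]=[I,A]\subseteq T$. By Step 3,
$$\hat h\cdot\tau\,\delta g\,e_{12}=\tau(h\otimes1)\,\delta g\,e_{12}\in T=[L,A]+\tau J .$$
By (a), the $(1,2)$ entry of an element of $[L,A]+\tau J$ is $\tau F_{12}+\tau j_{12}$ with $F_{12}\in D+K^2$ and $j\in J$. Dividing by $\tau$ and letting $\tau\to0$ gives $(h\otimes1)\,\delta g=F_{12}\in D+K^2$, contradicting Lemma 1. This proves Theorem 1. $\square$

Theorem 1 shows that (i) fails for infinite $X$. With Section 3, this completes the proof of Theorem 2. $\square$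

## 7. Matrices over $A_X$: the trace sees $\delta g\notin K^2$

The algebra $A_X$ has one-dimensional representations, and one might suspect that they are to blame. Theorem 3 says that excluding them does not help. The proof is shorter than that of Theorem 1. Inside a matrix algebra an ideal can be read off from its commutators, so $I$ is known exactly. And it uses only the weaker half of Lemma 1, $\delta g\notin K^2$, which in Section 4 made $AMA$ too small.

Let $X$ be infinite compact Hausdorff, $n\ge2$, $B=A_X$, $A=M_n(B)$, and let $\epsilon_{ij}$ be the matrix units of $M_n$.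

**Step 1: the dimensions of irreducible representations.** $A$ is unital and is a subalgebra of $M_{2n}(C(W))$, so it is $2n$-subhomogeneous. It contains a unital copy of $M_n(\mathbb C)$. An irreducible representation of $A$ restricts to a unital representation of $M_n(\mathbb C)$, whose dimension is a multiple of $n$. So the dimension is at least $n$.

**Step 2: the Lie ideal.** Put $\lambda=\tau e_{12}\in B$ and let $Y=\tau Ke_{12}+\tau J$ be the two-sided ideal (6) of $B$. By (2), $[\lambda,B]\subseteq\tau De_{12}+\tau J\subseteq Y$. Let
$$L=\mathbb C\,(\lambda\otimes1_n)+M_n(Y).$$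
Since $[\lambda\otimes1_n,(b_{ij})]=([\lambda,b_{ij}])\in M_n(Y)$ and $M_n(Y)$ is an ideal of $A$, we have $[L,A]\subseteq M_n(Y)\subseteq L$. So $L$ is a Lie ideal.

**Step 3: an ideal $I$ with $[I,A]=[L,A]$ must be $M_n(Y)$.** Suppose $I$ is such an ideal, and put $Y'=\{y\in B:y\epsilon_{11}\in I\}$, an ideal of $B$. For $a=(a_{ij})\in I$ we have $\epsilon_{1i}\,a\,\epsilon_{j1}=a_{ij}\epsilon_{11}\in I$, so all entries of $a$ lie in $Y'$. Conversely, for $y\in Y'$ we have $y\epsilon_{ij}=\epsilon_{i1}(y\epsilon_{11})\epsilon_{1j}\in I$. So $I=M_n(Y')$.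

The set of $(1,2)$ matrix entries of elements of $[I,A]$ is exactly $Y'$: it is contained in $Y'$ because $[I,A]\subseteq I$, and $[y\epsilon_{11},\epsilon_{12}]=y\epsilon_{12}$ for $y\in Y'$. Likewise the set of $(1,2)$ matrix entries of elements of $[L,A]$ is exactly $Y$: it is contained in $Y$ by Step 2, and for $y\in Y$ the element $y\epsilon_{11}\in M_n(Y)\subseteq L$ gives $[y\epsilon_{11},\epsilon_{12}]=y\epsilon_{12}$. Since $[I,A]=[L,A]$, we conclude $Y'=Y$ and $I=M_n(Y)$.

**Step 4: comparing traces.** We look for a quantity in which $\lambda\otimes1_n$ contributes more than $M_n(Y)$ does. Let $\mathrm{Tr}:M_n(B)\to B$ be the sum of the diagonal entries. For $(y_{ij})\in M_n(Y)$ and $(b_{ij})\in A$,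
$$\mathrm{Tr}\,[(y_{ij}),(b_{ij})]=\sum_{i,j}(y_{ij}b_{ji}-b_{ji}y_{ij})=\sum_{i,j}[y_{ij},b_{ji}]\in[Y,B].$$
So $\mathrm{Tr}\,[I,A]\subseteq[Y,B]$. On the other hand, for $b\in B$ the element $[\lambda\otimes1_n,b\,\epsilon_{11}]=[\lambda,b]\,\epsilon_{11}$ is in $[L,A]=[I,A]$ and has trace $[\lambda,b]$. Hence, using (7),
$$[\lambda,B]\subseteq[Y,B]\subseteq\tau(DK)e_{12}+\tau J\subseteq\tau K^2e_{12}+\tau J .$$
Take $b=\hat g$ with $g$ from Lemma 1. Then $-\tau\,\delta g\,e_{12}\in\tau K^2e_{12}+\tau J$. Dividing the $(1,2)$ entry (of the $2\times2$ matrix) by $\tau$ and letting $\tau\to0$ gives $\delta g\in K^2$, contradicting Lemma 1. So no such $I$ exists. $\square$
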